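# A bundle of UHF algebras without the Global Glimm Property

## 1. Theorem A: traceless elements that must vanish together

**Theorem A.** For every prime $p$ and every $n\ge 1$ there are a compact metrizable space $X$ and a unital separable nuclear $C(X)$-algebra $A$ (a continuous bundle) with $A_x\cong M_{p^\infty}$ for all $x\in X$, such that: if $r_1,\dots,r_n\in A$ satisfy $\tau_x(r_i(x))=0$ for all $x$ and $i$, where $\tau_x$ is the trace of $A_x$, then some $x\in X$ has $r_1(x)=\dots=r_n(x)=0$. In particular no $n$ square-zero elements generate $A$ as an ideal. Already for $n=1$, every fiber of $A$ has the Global Glimm Property and $A$ does not.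

Here $M_{p^\infty}=\bigotimes_{k\ge1}M_p$ is the UHF algebra of type $p^\infty$; for $p=2$ it is the CAR algebra. An element $r$ is *square-zero* if $r^2=0$. Ideals are closed and two-sided, and $I(\cdot)$ denotes the ideal generated by a set.

The theorem answers the following question, taken from Ulrik Enstad and Eduard Vilalta, "Z-stability of twisted group C\*-algebras of nilpotent groups", arXiv:2503.18088 (2025): *does a $C_0(X)$-algebra have the Global Glimm Property whenever each of its fibers has it?* In plain words, a $C_0(X)$-algebra is a family of C\*-algebras $A_x$ spread over a space $X$, and the Global Glimm Property says that there are enough square-zero elements to generate, as ideals, everything one might want to generate. If every member of the family has enough of them, does the whole family? Theorem A says no, even when all the fibers are one and the same simple algebra.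

The theorem does not directly forbid square-zero elements. It forbids something weaker and more geometric: elements of trace zero that never vanish. We shall see that a square-zero element has trace zero in every fiber, so it has to vanish somewhere on $X$, and an element that vanishes at $x$ generates an ideal which is invisible in $A_x$, hence proper. The rest of the work is to build a bundle in which traceless elements must vanish.

## 2. $C_0(X)$-algebras, square-zero elements, elementary subquotients

**Definition.** Let $X$ be a locally compact Hausdorff space. A *$C_0(X)$-algebra* is a C\*-algebra $A$ with a nondegenerate $*$-homomorphism from $C_0(X)$ into the center of the multiplier algebra of $A$. The *fiber* at $x$ is $A_x=A/\big(C_0(X\setminus\{x\})A\big)$, and $a(x)$ is the image of $a$ in $A_x$. The algebra is *continuous* if $x\mapsto\|a(x)\|$ is continuous for each $a\in A$.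

The basic example is $C_0(X,D)$ for a C\*-algebra $D$, all of whose fibers are $D$. A less homogeneous one is $\{f\in C([0,1],M_2): f(0)\in\mathbb C1\}$, where the fiber at $0$ is $\mathbb C$ and the other fibers are $M_2$.

We use two standard facts about a $C_0(X)$-algebra $A$.

* (F1) $\|a\|=\sup_x\|a(x)\|$, and $x\mapsto\|a(x)\|$ is upper semicontinuous and vanishes at infinity.
* (F2) If $J\subseteq A$ is an ideal, then $A/J$ is a $C_0(X)$-algebra with fibers $A_x/J(x)$, where $J(x)$ is the image of $J$ in $A_x$. Indeed $(A/J)_x=A/(J+C_0(X\setminus\{x\})A)=A_x/J(x)$.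

**Definition.** A C\*-algebra $A$ has the *Global Glimm Property* (GGP) if for every $a\in A_+$ and $\varepsilon>0$ there is a square-zero $r\in\overline{aAa}$ with $(a-\varepsilon)_+\in I(r)$. Here $(a-\varepsilon)_+$ is the functional calculus of $a$ with $t\mapsto\max(t-\varepsilon,0)$.

The algebra $\mathbb C$ fails the GGP, since its only square-zero element is $0$. So does $M_2$: for a rank-one projection $a$ the algebra $\overline{aM_2a}$ is $\mathbb C a$, which again has no nonzero square-zero element.

**Example: $U=M_{p^\infty}$ has the GGP.** Let $a\in U_+$ be nonzero and $B=\overline{aUa}$. Since $U$ is simple, any nonzero square-zero $r\in B$ has $I(r)=U$, so we only need one such $r$.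

If $B$ contains nonzero positive $c,d$ with $cd=0$, then $cUd\ne0$. Otherwise $c\,I(d)=0$, and $I(d)=U\ni1$ forces $c=0$. Choose $z$ with $r=czd\neq0$. Then $r\in B$ because $B$ is hereditary, and $r^2=cz(dc)zd=0$.

It remains to find $c,d$. If some positive element of $B$ has two different nonzero points in its spectrum, functional calculus gives them. Suppose no positive element does. Then every nonzero positive element of $B$ is a scalar multiple of a projection; fix a nonzero projection $e\in B$. For self-adjoint $c\in eBe$ with $\|c\|\le1$, the element $e+c/2$ is positive and, in $eBe$, has spectrum in $[\frac12,\frac32]$. By assumption this spectrum is a single point, so $c\in\mathbb Ce$. As $B$ is hereditary, $eUe=eBe=\mathbb Ce$. Now let $f_k$ be a rank-one projection in the $(k+1)$st tensor factor of $U$. Approximating $e$ by elements of $M_{p^k}$, we see that $\|ef_k-f_ke\|\to0$ and $\tau(ef_k)\to\tau(e)/p$. Write $ef_ke=\lambda_ke$. Taking traces gives $\lambda_k\to1/p$, while $\|(ef_ke)^2-ef_ke\|\to0$ gives $\lambda_k^2-\lambda_k\to0$. This is a contradiction, since $1/p\notin\{0,1\}$.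

**Definition.** A C\*-algebra is *elementary* if it is isomorphic to $K(H)$ for some Hilbert space $H$. A C\*-algebra $A$ is *nowhere scattered* if there are no ideals $J\subseteq I\subseteq A$ with $I/J$ nonzero and elementary.

A simple algebra is nowhere scattered exactly when it is not elementary, because its only nonzero ideal quotient is itself. So $M_{p^\infty}$ is nowhere scattered and $M_n$ is not. A nonzero commutative algebra $C_0(X)$ is not nowhere scattered: $C_0(X)/C_0(X\setminus\{x\})\cong\mathbb C$.

The source records three facts as background.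

* (i) The GGP implies nowhere scatteredness.
* (ii) (Blanchard–Kirchberg) A C\*-bundle over a finite dimensional locally compact Hausdorff space has the GGP whenever each fiber is simple and non-elementary.
* (iii) A $C_0(X)$-algebra is nowhere scattered if and only if every fiber is.

Fact (ii) constrains us: a counterexample with simple non-elementary fibers must have an infinite dimensional base.

## 3. Three companion statements

**Corollary.** An algebra $A$ as in Theorem A is nowhere scattered and fails the GGP.

So the implication in (i) cannot be reversed: nowhere scatteredness does not imply the GGP.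

**Theorem B.** Let $Y$ be a locally compact Hausdorff space containing a copy of the Hilbert cube. For every prime $p$ and every $n\ge1$ there are a continuous $C_0(Y)$-algebra $B$ with *all* fibers isomorphic to $M_{p^\infty}$, and $a\in B_+$, such that $(a-\frac12)_+$ lies in no ideal generated by $n$ square-zero elements of $\overline{aBa}$. In particular $B$ fails the GGP.

**Theorem C.** If $X$ is totally disconnected, a $C_0(X)$-algebra has the GGP if and only if all its fibers do.

By (ii) the bases in Theorems A and B cannot be finite dimensional. Bases of positive finite dimension with non-simple fibers are not settled by these results.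

We begin with Theorem C, because it is what the direct attack on the question proves.

## 4. Gluing square-zero elements over a totally disconnected base

If $X$ is finite and discrete, then $A=\bigoplus_xA_x$, and we may take $r=\bigoplus_xr_x$ with $r_x$ chosen in each fiber. If $A=C(X,U)$ with $X$ compact and $a=1$, a constant nonzero square-zero $r\in U$ generates $A$. In general a sensible plan is to solve the problem at one point, lift the solution to $A$, observe that it still works nearby, and glue. Lifting is possible by the following lemma.

**Lemma 1.** Let $\rho:H\to\bar H$ be a surjection of C\*-algebras and $\bar r\in\bar H$ with $\bar r^2=0$. There is $r\in H$ with $r^2=0$ and $|\rho(r)|=|\bar r|^5$. In particular $\rho(r)$ and $\bar r$ generate the same ideal.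

*Proof.* Lift $\bar r$ to any $s\in H$, put $d=s^*s-ss^*$ and $r=d_-\,s\,d_+$. Then $r^2=d_-s(d_+d_-)sd_+=0$. The positive elements $\bar r^*\bar r$ and $\bar r\bar r^*$ are orthogonal, since $\bar r^*\bar r\,\bar r\bar r^*=0$. So the decomposition $\rho(d)=\bar r^*\bar r-\bar r\bar r^*$ is the one into positive and negative parts: $\rho(d_+)=\bar r^*\bar r$ and $\rho(d_-)=\bar r\bar r^*$. Hence $\rho(r)=\bar r\bar r^*\,\bar r\,\bar r^*\bar r=\bar r(\bar r^*\bar r)^2$ and $\rho(r)^*\rho(r)=(\bar r^*\bar r)^5=|\bar r|^{10}$. Finally $I(\rho(r))=I(|\rho(r)|)=I(|\bar r|^5)=I(|\bar r|)=I(\bar r)$. $\square$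

*Proof of Theorem C.*

**Step 1: the GGP passes to quotients, which gives "only if".** Let $\rho:A\to A/J$ be the quotient map. Lift $\bar a\in(A/J)_+$ to $a\in A_+$ and choose $r$ for $a,\varepsilon$. Then $\rho(r)$ is square-zero, lies in $\overline{\bar a(A/J)\bar a}$, and $(\bar a-\varepsilon)_+=\rho((a-\varepsilon)_+)\in I(\rho(r))$. Fibers are quotients.

**Step 2: a solution at $x$ works on a neighborhood of $x$.** Assume all fibers have the GGP; let $a\in A_+$ and $\varepsilon>0$. For $x\in X$ there is a square-zero $\bar r\in\overline{a(x)A_xa(x)}$ with $(a(x)-\frac\varepsilon2)_+\in I(\bar r)$. The map $\overline{aAa}\to\overline{a(x)A_xa(x)}$ is onto, since its image is closed and contains $a(x)A_xa(x)$. So Lemma 1 gives a square-zero $r_x\in\overline{aAa}$ with $(a(x)-\frac\varepsilon2)_+\in I(r_x(x))$. By (F2), the fiber of $A/I(r_x)$ at $y$ is $A_y/I(r_x(y))$. The image of $(a-\frac\varepsilon2)_+$ in $A/I(r_x)$ vanishes at $x$. By upper semicontinuity (F1) it has norm $<\frac\varepsilon2$ on an open neighborhood of $x$. As $X$ is locally compact, Hausdorff and totally disconnected, compact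 open sets form a base, so there is a compact open neighborhood $V_x$ inside. Since $(a-\varepsilon)_+=\big((a-\frac\varepsilon2)_+-\frac\varepsilon2\big)_+$, the image of $(a-\varepsilon)_+$ vanishes over $V_x$, that is,
$$(a-\varepsilon)_+(y)\in I(r_x(y))\qquad(y\in V_x).$$

**Step 3: glue along a disjoint cover.** By (F1) the set $\{x:\|a(x)\|\ge\varepsilon\}$ is compact, so finitely many $V_{x_1},\dots,V_{x_N}$ cover it. Put $V_i=V_{x_i}\setminus\bigcup_{j<i}V_{x_j}$; these sets are compact, open, pairwise disjoint, and have the same union. Let $r=\sum_i1_{V_i}r_{x_i}$. Multiplying by $1_{V_i}\in C_0(X)$ keeps us inside $\overline{aAa}$, because $1_{V_i}aba=a(1_{V_i}b)a$. Since $1_{V_i}1_{V_j}=0$ for $i\ne j$, we have $r^2=\sum_i1_{V_i}r_{x_i}^2=0$. For $y\in V_i$, $r(y)=r_{x_i}(y)$, so $(a-\varepsilon)_+(y)\in I(r(y))$. For $y\notin\bigcup V_i$, $\|a(y)\|<\varepsilon$ and $(a-\varepsilon)_+(y)=0$. So $(a-\varepsilon)_+$ vanishes in every fiber of $A/I(r)$, and by (F1) it is zero there: $(a-\varepsilon)_+\in I(r)$. $\blacksquare$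

Over a connected base, Step 3 is where the argument stops. We would have to use a partition of unity $(f_i)$ and set $r=\sum f_ir_{x_i}$, and the cross terms $f_if_jr_{x_i}r_{x_j}$ do not vanish on overlaps. Already in $C([0,1],M_2)$, interpolating between the matrix units $e_{12}$ and $e_{21}$ gives
$$\big((1-t)e_{12}+te_{21}\big)^2=t(1-t)\,1\neq0\qquad(0<t<1).$$
Being square-zero is not a linear condition. The next section replaces it by a weaker condition that is linear, and therefore accessible to vector bundle theory.

## 5. From square-zero to traceless, from traceless to Chern classes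

**Lemma 2.** Let $\tau$ be a tracial state on a C\*-algebra and $r^2=0$. Then $\tau(r)=0$.

*Proof.* First, $r=\lim_mr(r^*r)^{1/m}$, because
$$\|r-r(r^*r)^{1/m}\|^2\le\sup\{t(1-t^{1/m})^2:0\le t\le\|r\|^2\}\to0 .$$
By the trace property $\tau(r(r^*r)^{1/m})=\tau((r^*r)^{1/m}r)$. Now $(r^*r)r=r^*r^2=0$, hence $q(r^*r)r=0$ for each polynomial $q$ with $q(0)=0$. The element $(r^*r)^{1/m}$ is a norm limit of such $q(r^*r)$. So $(r^*r)^{1/m}r=0$ and $\tau(r)=0$. $\square$

Suppose now that $A$ consists of the sections of a locally trivial bundle of matrix algebras. The traceless elements are the sections of a complex vector bundle, the traceless subbundle, and $n$ traceless elements form a section of its $n$-fold direct sum. We use these textbook facts about complex vector bundles over finite CW complexes. All cohomology is with coefficients in $\mathbb F_p$, and $c_{\rm top}(V)$ denotes the mod $p$ reduction of the Chern class of degree equal to the rank of $V$ (so $c_{\rm top}=1$ in rank $0$).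

* (T1) $c_{\rm top}$ is natural under pullback, $c_{\rm top}(V\oplus V')=c_{\rm top}(V)c_{\rm top}(V')$, and $c_{\rm top}(V)=0$ if $V$ has a nowhere vanishing section.
* (T2) $c_1(L\otimes L')=c_1(L)+c_1(L')$ for line bundles.
* (T3) Künneth: $H^*(X\times Y)\cong H^*(X)\otimes H^*(Y)$. We write $\alpha\times\beta$ for the class corresponding to $\alpha\otimes\beta$.
* (T4) Gysin: for an oriented circle bundle $L\to Z$ with Euler class $\eta$, the sequence $H^{i-2}(Z)\xrightarrow{\cup\,\eta}H^i(Z)\to H^i(L)$ is exact.

Our goal is thus a bundle whose traceless part has $c_{\rm top}^{\,n}\ne0$. We first do this with fiber $M_p$.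

## 6. A twisted $M_p$-bundle whose traceless part splits into all nontrivial characters

Put $\omega=e^{2\pi i/p}$, and let $u,v\in M_p$ be a diagonal matrix with entries $1,\omega,\dots,\omega^{p-1}$ and a cyclic shift, arranged so that
$$u^p=v^p=1,\qquad uv=\omega vu .$$
The $p^2$ elements $u^iv^j$ $(0\le i,j<p)$ are a basis of $M_p$, and $\mathrm{tr}(u^iv^j)=0$ for $(i,j)\ne(0,0)$: for $j\neq0$ the diagonal is zero, and for $j=0$ we sum the powers of a nontrivial $p$-th root of unity. The group $G=(\mathbb Z/p)^2$ acts on $M_p$ by $\alpha_{(s,t)}=\mathrm{Ad}(u^sv^t)$; this is an action because $u$ and $v$ commute up to scalars. From $v^tu^i=\omega^{-ti}u^iv^t$ and $u^sv^j=\omega^{sj}v^ju^s$ we get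
$$\alpha_{(s,t)}(u^iv^j)=\omega^{sj-ti}\,u^iv^j.\tag{1}$$
So every character of $G$ occurs exactly once in $M_p$, and the trace-zero part $M_p^0$ is the sum of the lines of all nontrivial characters.

For $m\ge1$ let $P=S^{2m+1}\times S^{2m+1}$ with the free $G$-action $(s,t)(\xi,\zeta)=(\omega^s\xi,\omega^t\zeta)$. Put $L=S^{2m+1}/(\mathbb Z/p)$ and $X(m)=P/G=L\times L$. For a $G$-space $W$ write $P\times_GW$ for $P\times W$ modulo $(gx,gw)\sim(x,w)$. Define
$$D(m)=\{f\in C(P,M_p): f(gx)=\alpha_g(f(x))\ \text{for all }g\in G\}.$$
This is the algebra of sections of the locally trivial matrix bundle $\mathcal D=P\times_GM_p$ over $X(m)$. By (1), as a vector bundle $\mathcal D=\bigoplus_{\chi\in\hat G}L_\chi$ with $L_\chi=P\times_G\mathbb C_\chi$, and the traceless subbundle is $\mathcal D^0=\bigoplus_{\chi\ne1}L_\chi$, of rank $p^2-1$. Let $e=c_{\rm top}(\mathcal D^0)\in H^{2(p^2-1)}(X(m))$.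

**Lemma 3.** If $m\ge(p^2-1)M$, then $e^M\neq0$.

*Proof.*

**Step 1: find a class $b\in H^2(L)$ with $b^j\ne0$ for $j\le m$.** The projection $L\to\mathbb{CP}^m=S^{2m+1}/S^1$ is a circle bundle with structure group $S^1/(\mathbb Z/p)\cong S^1$ (via $\lambda\mapsto\lambda^p$). It is the circle bundle of the $p$-th tensor power of the tautological line bundle. Its Euler class is $\pm ph$, where $h$ generates $H^2(\mathbb{CP}^m;\mathbb Z)$, and this is $0$ mod $p$. By (T4), $H^*(\mathbb{CP}^m)\to H^*(L)$ is injective. The line bundle $S^{2m+1}\times_{\mathbb Z/p}\mathbb C_\omega$ is the pullback of $S^{2m+1}\times_{S^1}\mathbb C$, whose first Chern class is $\pm h$. Hence its first Chern class mod $p$, called $b$, is $\pm$ the image of $h$, and $b^j\neq0$ for $0\le j\le m$.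

**Step 2: compute $e$.** Let $b_1,b_2\in H^2(X(m))$ be the pullbacks of $b$ from the two factors. By (T3) the classes $b_1^ib_2^j$, $0\le i,j\le m$, are linearly independent. Let $\chi(s,t)=\omega^{is+jt}$. Since $L_{\chi\chi'}\cong L_\chi\otimes L_{\chi'}$ and the bundles for $(i,j)=(1,0),(0,1)$ are the pullbacks of $S^{2m+1}\times_{\mathbb Z/p}\mathbb C_\omega$ from the two factors, (T2) gives $c_1(L_\chi)\equiv ib_1+jb_2$. By (T1),
$$e=\prod_{(i,j)\ne(0,0)}(ib_1+jb_2),\qquad (i,j)\in\mathbb F_p^2.\tag{2}$$

**Step 3: take the $M$-th power.** The polynomial $\prod_{(i,j)\ne(0,0)}(iT_1+jT_2)^M$ is a product of nonzero elements of the domain $\mathbb F_p[T_1,T_2]$, hence nonzero. It is homogeneous of degree $(p^2-1)M\le m$, so all its exponents are at most $m$. By linear independence its value at $(b_1,b_2)$, which is $e^M$, is nonzero. $\square$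

**The case $p=2$ by hand.** Here $u=\mathrm{diag}(1,-1)$, $v$ is the flip, $L=\mathbb{RP}^{2m+1}$, and the traceless part is the sum of three line bundles spanned by $u$, $v$, $uv$. Formula (2) reads $e=b_1b_2(b_1+b_2)=b_1^2b_2+b_1b_2^2$. For $m=1$ this vanishes because $b_i^2=0$; for $m\ge2$ it is nonzero. So over $\mathbb{RP}^5\times\mathbb{RP}^5$ every traceless element of $D(2)$ vanishes somewhere, and no single square-zero element generates $D(2)$.

This is not yet a counterexample. The fibers are $M_2$, which fails the GGP. We need fibers $M_{p^\infty}$, so we must tensor infinitely many such pieces together without losing the forced zero.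

## 7. Two ways of reaching $M_{p^\infty}$ that lose the forced zero

*Adding an untwisted factor.* In $D(m)\otimes M_p$, or in $D(m)\otimes M_{p^\infty}$, the constant element $1\otimes e_{12}$ is square-zero, nowhere zero, and generates the whole algebra. One untwisted factor destroys everything, so every factor has to be twisted.

*Twisting every factor over the same base.* Over a fixed $X(m)$ take the bundle $\mathcal D\otimes\dots\otimes\mathcal D$ with $k$ factors. Its traceless part has rank $p^{2k}-1$, while $\dim X(m)=4m+2$. As soon as $2(p^{2k}-1)>4m+2$, the top Chern class lies in a zero group. Worse, a complex bundle of rank $R$ over a CW complex of dimension less than $2R$ has a nowhere vanishing section. The rank grows and the base does not. This agrees with (ii).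

So each new factor must bring its own new base. The traceless part of $M_{p^{k-1}}\otimes M_p$ contains $M_{p^{k-1}}\otimes M_p^0$, which as a bundle in the new variable alone consists of $p^{2(k-1)}$ copies of $\mathcal D^0$. For $n$ sections the class that has to survive in the new variable is therefore $e^M$ with $M=np^{2(k-1)}$. Lemma 3 provides this for any prescribed $M$, at the price of a large $m$. The $k$-th base can be chosen after its multiplicity $p^{2(k-1)}$ is known, and the resulting product has infinitely many factors.

## 8. A nonzero top Chern class for every finite tensor product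

Fix $p$ and $n$. For $k\ge1$ put
$$M_k=n\,p^{2(k-1)},\qquad m_k\ge(p^2-1)M_k,\tag{3}$$
and let $P_k,G_k,X_k,\mathcal D_k,D_k,e_k$ be the objects of Section 6 for $m=m_k$. By Lemma 3, $e_k^{M_k}\neq0$. Let $X^{(k)}=X_1\times\dots\times X_k$, a compact connected manifold, and $\mathcal D^{(k)}=\mathcal D_1\boxtimes\dots\boxtimes\mathcal D_k$ the external tensor product, with fiber $M_{p^k}=M_p\otimes\dots\otimes M_p$. Its section algebra is
$$A^{(k)}=\{f\in C(P_1\times\dots\times P_k,M_{p^k}): f\text{ is equivariant for }G_1\times\dots\times G_k\},$$
where the group acts on $M_{p^k}$ by the product action. We have $A^{(k)}=D_1\otimes\dots\otimes D_k$. Indeed, $C(P_1\times\dots\times P_k,M_{p^k})=\bigotimes_iC(P_i,M_p)$. Equivariant functions are the fixed points of $f\mapsto\alpha_g f(g^{-1}\,\cdot\,)$. Averaging over $G_1\times\dots\times G_k$ is the tensor product of the averagings over the $G_i$, so it sends elementary tensors to elementary tensors of elements of the $D_i$. Let $\mathcal D^{(k),0}$ be the traceless subbundle, of rank $p^{2k}-1$.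

**Lemma 4.** $E_k:=c_{\rm top}(\mathcal D^{(k),0})^n\ne0$ in $H^*(X^{(k)})$. Consequently, if $s_1,\dots,s_n\in A^{(k)}$ have trace zero at every point, they vanish simultaneously at some point of $X^{(k)}$.

*Proof.*

**Step 1: split off the new variable.** We induct on $k$, starting with $X^{(0)}$ a point and $E_0=1$. From
$$M_{p^{k-1}}\otimes M_p=(M^0_{p^{k-1}}\otimes1)\oplus\mathbb C(1\otimes1)\oplus(M_{p^{k-1}}\otimes M_p^0),$$
a decomposition invariant under the group action, we obtain
$$\mathcal D^{(k),0}\cong(\mathcal D^{(k-1),0}\boxtimes1)\oplus(\mathcal D^{(k-1)}\boxtimes\mathcal D_k^0).\tag{4}$$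
Let $R=p^{2(k-1)}(p^2-1)$ be the rank of the second summand and $c\in H^{2R}(X^{(k-1)}\times X_k)$ its top Chern class mod $p$.

**Step 2: find the leading term of $c$ in the direction of $X_k$.** By (T3), $c$ is a sum of components in $H^{2R-d}(X^{(k-1)})\otimes H^d(X_k)$; call $d$ the $X_k$-degree. The component with $d=2R$ lies in $H^0(X^{(k-1)})\otimes H^{2R}(X_k)$. Since $X^{(k-1)}$ is connected, it is $1\times\beta$ for some $\beta$. Restriction to $\{pt\}\times X_k$ kills all other components and returns $\beta$. Over $\{pt\}\times X_k$ the bundle $\mathcal D^{(k-1)}\boxtimes\mathcal D^0_k$ is $p^{2(k-1)}$ copies of $\mathcal D_k^0$, so $\beta=e_k^{\,p^{2(k-1)}}$. Hence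
$$c=1\times e_k^{\,p^{2(k-1)}}+(\text{terms of }X_k\text{-degree}<2R).$$

**Step 3: multiply.** $X_k$-degrees add under products, so by (3)
$$c^n=1\times e_k^{M_k}+(\text{terms of }X_k\text{-degree}<2nR).$$
By (4) and (T1), $E_k=(E_{k-1}\times1)\,c^n$. Multiplication by $E_{k-1}\times1$ does not change $X_k$-degrees, so
$$E_k=E_{k-1}\times e_k^{M_k}+(\text{terms of }X_k\text{-degree}<2nR).\tag{5}$$
By induction $E_{k-1}\ne0$, by Lemma 3 $e_k^{M_k}\ne0$, and by (T3) their cross product is nonzero. The remaining terms of (5) lie in other Künneth summands and cannot cancel it. So $E_k\neq0$.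

**Step 4: force the common zero.** The tuple $(s_1,\dots,s_n)$ is a section of $(\mathcal D^{(k),0})^{\oplus n}$, whose top Chern class reduces mod $p$ to $E_k\neq0$. By (T1) this section vanishes somewhere. $\square$

To see the numbers, take $p=2$, $n=1$, $k=2$. Then $M_1=1$, $M_2=4$, and we may take $m_1=3$, $m_2=12$. The traceless bundle has rank $15=3+12$, and the leading term in (5) is $e_1\times e_2^4$. With $b_1,b_2$ the classes of $X_2$ we find, mod $2$, $e_2^4=\big(b_1b_2(b_1+b_2)\big)^4=b_1^8b_2^4+b_1^4b_2^8$, which is nonzero because the exponents are at most $12$.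

## 9. The limit algebra and its fibers

Let $P=\prod_kP_k$ and $G=\prod_kG_k$, a compact group acting freely on the compact space $P$. Put $X=\prod_kX_k$, a compact metrizable space. The map $P\to X$ is a continuous surjection of compact Hausdorff spaces whose fibers are the $G$-orbits, so $X=P/G$. Let $U=M_{p^\infty}$ with tracial state $\tau$, and let $G$ act on $U=\bigotimes_kM_p$ by the product action $\alpha$, which preserves $\tau$. Pulling back along $P\to P_1\times\dots\times P_k$ and using $M_{p^k}\subseteq U$, we regard $A^{(k)}$ as a unital subalgebra of $C(P,U)$. Then $A^{(k)}\subseteq A^{(k+1)}$, since $f$ becomes $f\otimes1$ and the action fixes $1$. Let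
$$A=\overline{\bigcup_kA^{(k)}}\subseteq C(P,U).$$

**Step 1: $A$ is a unital separable nuclear $C(X)$-algebra.** The algebra $C(X^{(k)})$ is central in $A^{(k)}$, and it is also central in every later $A^{(l)}$, since it consists of scalar functions. By Stone–Weierstrass $C(X)=\overline{\bigcup_kC(X^{(k)})}$. So $C(X)$ is a central unital subalgebra of $A$. Each $A^{(k)}$ is separable and homogeneous, hence nuclear, and inductive limits preserve both properties.

**Step 2: norm and trace live on $X$.** Every $a\in A$ satisfies $a(gy)=\alpha_g(a(y))$ for $g\in G$, $y\in P$: this holds on each $A^{(k)}$ and passes to limits. So $\|a(y)\|$ and $\tau(a(y))$ are continuous and $G$-invariant on $P$, that is, continuous functions on $X$. Define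
$$E(a)\in C(X),\qquad E(a)(x)=\tau(a(y))\ \text{ for }y\in P\text{ over }x.$$
Then $E:A\to C(X)$ is linear and contractive, and $E(f)=f$ for $f\in C(X)$. For $a\in A^{(k)}$ the function $E(a)$ depends only on the first $k$ coordinates, so
$$E(A^{(k)})\subseteq C(X^{(k)})\subseteq A^{(k)}.\tag{6}$$

**Step 3: evaluation is onto $U$.** Let $x\in X$ and $y\in P$ over $x$. We claim that $\mathrm{ev}_y$ maps $A^{(k)}$ onto $M_{p^k}$. Write $y'$ for the image of $y$ in $P_1\times\dots\times P_k$ and $\Gamma=G_1\times\dots\times G_k$. This finite group acts freely, so there is a continuous $\varphi$ with $\varphi(y')=1$ and $\varphi(g y')=0$ for $g\ne1$. For $w\in M_{p^k}$ put $f(z)=\sum_{g\in\Gamma}\varphi(g^{-1}z)\alpha_g(w)$. Substituting $g=g'k'$ shows $f(g'z)=\sum_{k'}\varphi(k'^{-1}z)\alpha_{g'k'}(w)=\alpha_{g'}(f(z))$. So $f\in A^{(k)}$, and $f(y')=w$. Hence $\mathrm{ev}_y(A)$ contains every $M_{p^k}$. The image of a $*$-homomorphism is closed, so $\mathrm{ev}_y(A)=U$.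

**Step 4: the kernel of $\mathrm{ev}_y$ is $C_0(X\setminus\{x\})A$.** It clearly contains this ideal. Conversely let $a(y)=0$ and $\varepsilon>0$. Let $N\in C(X)$ be the function $x'\mapsto\|a(y')\|$, $y'$ over $x'$, and $f=\min(1,N/\varepsilon)$. Then $f(x)=0$, and $f=1$ where $N\ge\varepsilon$, so $\|a-fa\|\le\varepsilon$ with $fa\in C_0(X\setminus\{x\})A$. As this ideal is closed, $a$ belongs to it.

So $A_x\cong U=M_{p^\infty}$ with $\|a(x)\|=\|a(y)\|$, and the bundle is continuous by Step 2. Under this isomorphism the trace of $A_x$ is $\tau$, that is, $\tau_x(a(x))=E(a)(x)$.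

## 10. Approximation at a finite stage: end of the proof of Theorem A

**Step 1: traceless elements have a common zero.** Let $r_1,\dots,r_n\in A$ with $E(r_i)=0$ for all $i$, and suppose they have no common zero. The function $x\mapsto\max_i\|r_i(x)\|$ is continuous and positive on the compact space $X$, so there is $\delta>0$ with $\max_i\|r_i(x)\|\ge3\delta$ for all $x$. Choose $k$ and $s_i\in A^{(k)}$ with $\|s_i-r_i\|<\delta$. The $s_i$ need not be traceless, so we correct them: put $s_i'=s_i-E(s_i)$, which lies in $A^{(k)}$ by (6). Since $E(f)=f$ on $C(X)$, $E(s_i')=0$. Since $E(r_i)=0$ and $E$ is contractive, $\|E(s_i)\|=\|E(s_i-r_i)\|<\delta$. So $\|s_i'-r_i\|<2\delta$ and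
$$\max_i\|s_i'(x)\|>\delta\quad\text{for all }x\in X.$$
But the $s_i'\in A^{(k)}$ are pointwise traceless, so by Lemma 4 they vanish simultaneously at a point of $X^{(k)}$, hence at every point of $X$ above it. This is a contradiction.

**Step 2: square-zero elements do not generate.** If $r_1,\dots,r_n\in A$ are square-zero, so are the $r_i(x)$, and Lemma 2 gives $\tau_x(r_i(x))=0$. By Step 1 there is $x$ with $r_1(x)=\dots=r_n(x)=0$. Then $I(r_1,\dots,r_n)\subseteq\ker(A\to A_x)\neq A$.

**Step 3: the Global Glimm Property.** Each fiber $U$ is simple and non-elementary, so it has the GGP by (ii) over a one-point space, or by the direct argument in Section 2. Let $n=1$. If $A$ had the GGP, then for $a=1$ and $\varepsilon=\frac12$ there would be a square-zero $r\in A$ with $\frac12\cdot1=(1-\frac12)_+\in I(r)$, so $I(r)=A$. Step 2 excludes this. For $n\ge1$ apply Step 2 to $r,0,\dots,0$. $\blacksquare$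

*Proof of the Corollary.* The GGP fails by Step 3. Nowhere scatteredness follows from (iii); here is a direct argument. Suppose $J\subseteq I\subseteq A$ are ideals with $I/J\cong K(H)$ nonzero. The irreducible representation $I\to K(H)\subseteq B(H)$ extends to an irreducible representation $\pi$ of $A$ with $\pi(I)=K(H)$. The central subalgebra $C(X)$ acts by scalars, so $\pi|_{C(X)}$ is evaluation at some $x$. Hence $\pi$ kills $C_0(X\setminus\{x\})A$ and factors through $A_x\cong U$. As $U$ is simple, $\pi(A)\cong U$, and the nonzero ideal $\pi(I)$ of $\pi(A)$ is all of it. So $K(H)\cong U$. But $U$ is unital and infinite dimensional, whereas $K(H)$ is unital only if $H$ is finite dimensional. This is a contradiction. $\blacksquare$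

## 11. Embedding the bundle into a trivial one: proof of Theorem B

We want to spread the example over a larger space $Y\supseteq X$, keeping all fibers $M_{p^\infty}$ outside $X$ as well. This is easy if $A$ sits inside a trivial bundle $C(X,W)$ with $W\cong M_{p^\infty}$: extend by arbitrary $W$-valued functions off $X$. So we first untwist the pieces inside larger matrix algebras, whose sizes must be powers of $p$. Keep the notation of Sections 8 and 9.

**Lemma 5.** There is a unital injective $C(X_k)$-linear $*$-homomorphism $\iota_k:D_k\to C(X_k)\otimes M_{p^{l_k}}$ for some $l_k\ge1$.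

*Proof.*

**Step 1: a vector bundle $V$ on which $C(P_k)$ acts.** Let $\pi:P_k\to X_k$ be the covering map, of degree $p^2$. Let $V$ be the Hermitian vector bundle over $X_k$ with fibers $V_x=C(\pi^{-1}(x))$ and counting measure inner product, so $\Gamma(V)=C(P_k)$. Multiplication of functions gives an injective unital $C(X_k)$-linear $*$-homomorphism $C(P_k)\to\Gamma(\mathrm{End}\,V)$.

**Step 2: $V\otimes V\cong V\otimes\mathbb C^{p^2}$.** For a vector bundle $F$ on $P_k$ let $\pi_!F$ have fibers $\bigoplus_{y\in\pi^{-1}(x)}F_y$. Then $V=\pi_!(\mathbb C)$. For $F'$ on $X_k$ we have the projection formula $\pi_!(\pi^*F')\cong V\otimes F'$, because the fiber at $x$ is $\bigoplus_{y\in\pi^{-1}(x)}F'_x=C(\pi^{-1}(x))\otimes F'_x$. The bundle $\pi^*V$ is trivial: its fiber at $y$ is $C(\pi^{-1}(\pi(y)))$, with continuous frame $(\delta_{gy})_{g\in G_k}$. So $V\otimes V\cong\pi_!(\pi^*V)\cong\pi_!(\mathbb C^{p^2})=V\otimes\mathbb C^{p^2}$.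

**Step 3: a $p$-power multiple of $V$ is trivial.** Let $z=[V]-p^2\in\tilde K^0(X_k)$. By Step 2, $[V]z=[V]^2-p^2[V]=0$, so $z^2=([V]-p^2)z=-p^2z$ and $z^{j+1}=(-p^2)^jz$ for all $j$. Since $X_k$ is a connected finite CW complex, elements of $\tilde K^0(X_k)$ are nilpotent. Hence $p^{2j}z=0$ for all large $j$. With $q=p^{2j}$ this says $[V\otimes\mathbb C^q]=p^2q$, so $V\otimes\mathbb C^q$ is stably trivial. For $j$ large its rank $p^2q$ exceeds $\frac12\dim X_k$. In this stable range a stably trivial complex bundle is trivial (Husemoller, *Fibre Bundles*). By Gram–Schmidt it is then trivial as a Hermitian bundle.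

**Step 4: compose.** We obtain unital $C(X_k)$-linear embeddings
$$D_k\subseteq C(P_k)\otimes M_p\subseteq\Gamma(\mathrm{End}\,V)\otimes M_p\subseteq\Gamma(\mathrm{End}(V\otimes\mathbb C^q))\otimes M_p\cong C(X_k)\otimes M_{p^3q},$$
and $p^3q=p^{3+2j}$ is a power of $p$. $\square$

*Proof of Theorem B.*

**Step 1: embed $A$ into a trivial bundle.** The maps $\iota_1\otimes\dots\otimes\iota_k$ on $A^{(k)}=D_1\otimes\dots\otimes D_k$ are injective, $C(X^{(k)})$-linear, and compatible with $a\mapsto a\otimes1$ because each $\iota_k$ is unital. They induce an isometric unital $C(X)$-linear $*$-homomorphism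
$$\iota:A\to C(X)\otimes\bigotimes_kM_{p^{l_k}}=C(X,W),\qquad W:=\bigotimes_kM_{p^{l_k}}\cong M_{p^\infty}.$$
For $x\in X$ the map $a\mapsto\iota(a)(x)$ kills $C_0(X\setminus\{x\})A$, so it factors through the simple algebra $A_x$. It is unital, hence nonzero. So $\{\iota(a)(x):a\in A\}\cong A_x\cong M_{p^\infty}$.

**Step 2: define $B$.** The compact metrizable space $X$ embeds in the Hilbert cube, so we may regard $X\subseteq Y$ as a compact subset. Put
$$B=\{f\in C_0(Y,W): f|_X\in\iota(A)\}.$$
Since $\iota(A)$ is a $C(X)$-module, $B$ is closed under multiplication by $C_0(Y)$. Nondegeneracy holds since elements of $B$ vanish at infinity. So $B$ is a $C_0(Y)$-algebra.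

**Step 3: compute the fibers of $B$.** Let $f\in B$ with $f(y)=0$, and $\varepsilon>0$. The set $\{\|f\|\ge\varepsilon\}$ is compact and misses $y$, so there is $g\in C_0(Y\setminus\{y\})$, $0\le g\le1$, with $g=1$ on it. Then $\|f-gf\|\le\varepsilon$. Hence the kernel of $\mathrm{ev}_y$ on $B$ is $C_0(Y\setminus\{y\})B$, so $B_y\cong\mathrm{ev}_y(B)$. Thus $\|f(y)\|$ is the fiber norm, and it is continuous in $y$.

If $y\notin X$, choose $g\in C_c(Y\setminus X)$ with $g(y)=1$. Then $g\otimes w\in B$ for all $w\in W$, so $\mathrm{ev}_y(B)=W\cong M_{p^\infty}$.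

If $y\in X$, note that $C_0(Y)\to C(X)$ is onto by Tietze, hence so is $C_0(Y,W)\to C(X,W)$. So the restriction $B\to\iota(A)$ is onto, and $\mathrm{ev}_y(B)=\{\iota(a)(y):a\in A\}\cong M_{p^\infty}$.

**Step 4: the element $a$.** Let $g\in C_c(Y,[0,1])$ with $g|_X=1$ and $a=g\otimes1$. Since $a|_X=1=\iota(1)$, $a\in B_+$. Suppose $(a-\frac12)_+\in I(r_1,\dots,r_n)$ with $r_i\in\overline{aBa}$ square-zero. Restriction to $X$ is a surjective $*$-homomorphism $B\to\iota(A)$. It sends $(a-\frac12)_+$ to $\frac12\cdot1$ and the $r_i$ to square-zero elements. So $n$ square-zero elements of $\iota(A)\cong A$ generate an ideal containing $\frac12\cdot1$, that is, all of $\iota(A)$. This contradicts Theorem A.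

If $B$ had the GGP, then for this $a$ and $\varepsilon=\frac12$ a single square-zero $r\in\overline{aBa}$ would have $(a-\frac12)_+\in I(r)=I(r,0,\dots,0)$, which has just been excluded. $\blacksquare$
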